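\title{Strongly increasing $\omega_2$-sequences in ${}^{\omega}\omega$ need no large cardinals}

\begin{abstract}
A sequence $\langle f_\alpha:\alpha<\gamma\rangle$ of functions from $\omega$ to $\omega$ is strongly increasing if it is increasing modulo finite sets and, at each limit $\beta<\gamma$, the function $f_\beta$ dominates $f_\alpha$ outside one fixed finite set for club many $\alpha<\beta$. We show that the existence of a strongly increasing $\omega_2$-sequence is equiconsistent with $\mathsf{ZFC}$. Over a model of $\mathsf{CH}$ we first add clubs $E_\beta\subseteq\beta$, for $\beta<\omega_2$ of cofinality $\omega_1$, with pairwise finite intersections; the forcing has finite conditions with countable models as side conditions. A c.c.c.\ forcing then adds the sequence. The construction reaches every length below $\omega_3$. We also show that new clubs in $\omega_1$ must be added, so that no c.c.c.\ forcing over a model of $\mathsf{CH}$ suffices.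
\end{abstract}

\section{Introduction}\label{sec:intro}

For $f,g\colon\omega\to\omega$ and $n<\omega$, write $f<_n g$ if $f(m)<g(m)$ for all $m\ge n$, and $f<^* g$ if $f(m)<g(m)$ for all but finitely many $m$. Thus $f<^*g$ if and only if $f<_ng$ for some $n$.

\begin{definition}\label{def:si}
A sequence $\langle f_\alpha:\alpha<\gamma\rangle$ of functions from $\omega$ to $\omega$ is \emph{strongly increasing} if
\begin{enumerate}
\item[(1)] $f_\alpha<^*f_\beta$ for all $\alpha<\beta<\gamma$, and
\item[(2)] for each limit ordinal $\beta<\gamma$ there are a club $C_\beta\subseteq\beta$ and an $n_\beta<\omega$ such that $f_\alpha<_{n_\beta}f_\beta$ for all $\alpha\in C_\beta$.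
\end{enumerate}
\end{definition}

Condition (1) attaches to each pair $\alpha<\beta$ the least $n=n(\alpha,\beta)$ with $f_\alpha<_nf_\beta$. Condition (2) is a uniformity requirement: at a limit $\beta$, the map $\alpha\mapsto n(\alpha,\beta)$ is bounded on a club. It is not automatic even at the first limit ordinal.

\begin{example}\label{ex:omega}
Let $f_k$ be the constant function with value $k$, for $k<\omega$. No $f_\omega$ satisfies (2), because for every $n$ and every infinite $C\subseteq\omega$ the values $f_k(n)$, $k\in C$, are unbounded. Finite changes repair this. Let $f_k(m)=0$ for $m<k$ and $f_k(m)=k+1$ for $m\ge k$, and let $f_\omega(m)=m+2$. Then $f_k<_{k'}f_{k'}$ for $k<k'$, and $f_k(m)\le m+1<f_\omega(m)$ for all $k$ and $m$.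
\end{example}

When $\operatorname{cf}\beta=\omega$, a cofinal $\omega$-sequence is a club in $\beta$, and the truncation in Example~\ref{ex:omega} will handle all such $\beta$. When $\operatorname{cf}\beta=\omega_1$, the map $\alpha\mapsto n(\alpha,\beta)$ has countably many values and is therefore constant on a stationary subset of $\beta$. Condition (2) asks for a club in place of a stationary set, and this is where the content of the definition lies.

Short sequences are easy to obtain. One of length $\omega_1+1$ exists in $\mathsf{ZFC}$ (Example~\ref{ex:omega1}), and for each $\gamma<\omega_2$ a c.c.c.\ forcing adds one of length $\gamma$ (Remark~\ref{rem:short}). A sequence of length $\omega_2$ consists of $\aleph_2$ different functions, so it contradicts $\mathsf{CH}$, and the first thing to try is a c.c.c.\ forcing over a model of $\mathsf{CH}$. This attempt always fails.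

\begin{theorem}\label{thm:obstruction}
Let $W\subseteq V$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$ with $\omega_1^W=\omega_1$ and $\omega_2^W=\omega_2$ such that every club in $\omega_1$ contains a club in $\omega_1$ lying in $W$. Then in $V$ there is no strongly increasing $\omega_2$-sequence in ${}^\omega\omega$. In particular, no c.c.c.\ forcing over a model of $\mathsf{CH}$ adds one.
\end{theorem}

Such sequences can be obtained from determinacy. It is known that if $A\subseteq\mathbb R$ and $L(A,\mathbb R)\models\mathsf{AD}^+$ (in particular, starting from a model of $\mathsf{AD}+V=L(\mathbb R)$), then some forcing extension of $L(A,\mathbb R)$ satisfies $\mathsf{ZFC}$ and contains a strongly increasing sequence of length $\omega_2$. This result does not say whether its hypothesis is optimal, or whether the existence of such a sequence has any large cardinal strength at all. The problem, posed in the paper \cite{LLH} of Larson and Lambie-Hanson, is the following.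

\medskip
\noindent\emph{What is the consistency strength of the theory $\mathsf{ZFC}+{}$``there is a strongly increasing $\omega_2$-sequence of functions from $\omega$ to $\omega$''?}
\medskip

A construction from determinacy on one side and Theorem~\ref{thm:obstruction} on the other may suggest that large cardinals are involved. They are not.

\begin{theorem}\label{thm:main}
Assume $\mathsf{CH}$ and let $\gamma<\omega_3$. There is a two-step iteration $\mathbb P*\dot{\mathbb Q}$, with $\mathbb P$ proper and $\aleph_2$-c.c.\ and $\dot{\mathbb Q}$ forced to be c.c.c.\ (so all cardinals are preserved), which forces that there is a strongly increasing sequence $\langle f_\alpha:\alpha<\gamma\rangle$ in ${}^\omega\omega$ with $n_\beta=0$ for every limit $\beta<\gamma$.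
\end{theorem}

\begin{corollary}\label{cor:con}
The theory $\mathsf{ZFC}+{}$``there is a strongly increasing $\omega_2$-sequence of functions from $\omega$ to $\omega$'' is equiconsistent with $\mathsf{ZFC}$.
\end{corollary}

\begin{proof}
If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{CH}$ (G\"odel), and Theorem~\ref{thm:main} applies with $\gamma=\omega_2$. The other direction is trivial.
\end{proof}

The proof of Theorem~\ref{thm:main} separates the choice of the clubs from the choice of the functions. Take $\gamma=\omega_2$. If clubs $E_\beta\subseteq\beta$, for $\beta<\omega_2$ of cofinality $\omega_1$, have pairwise \emph{finite} intersections, then a c.c.c.\ forcing adds a chain $\langle A_\alpha:\alpha<\omega_2\rangle$ of subsets of $\omega$, increasing modulo finite sets, with true inclusion $A_\alpha\subseteq A_\beta$ whenever $\alpha\in E_\beta$. Counting the elements of the $A_\alpha$ gives the functions $f_\alpha$. This is Section~\ref{sec:ccc}. The clubs cannot exist under $\mathsf{CH}$, and Sections~\ref{sec:clubs}--\ref{sec:P} add them by a forcing that preserves cardinals. Section~\ref{sec:obstruction}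 proves Theorem~\ref{thm:obstruction}, whose proof suggests this plan, and Section~\ref{sec:end} assembles the pieces and discusses compatibility with $\square_{\omega_1}$ and with large cardinals.

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Clubs} A \emph{club} in a limit ordinal $\beta$ is an unbounded subset of $\beta$ that contains all its limit points below $\beta$, where $\zeta>0$ is a \emph{limit point} of $C$ if $\zeta=\sup(C\cap\zeta)$. If $\operatorname{cf}\beta>\omega$, then the intersection of fewer than $\operatorname{cf}\beta$ clubs in $\beta$ is a club, and the limit points below $\beta$ of a club form a club; a set is \emph{stationary} in $\beta$ if it meets every club. Every club in a limit ordinal $\beta$ contains a club of order type $\operatorname{cf}\beta$. A function $c\colon\omega_1\to\beta$ is \emph{normal} if it is strictly increasing and continuous. If $\operatorname{cf}\beta=\omega_1$, every club in $\beta$ contains the range of a normal cofinal function, and images and preimages of clubs under such a function are clubs.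

The set $\{\beta<\omega_2:\operatorname{cf}\beta=\omega_1\}$ is stationary in $\omega_2$. \emph{Fodor's lemma}: if $T\subseteq\omega_2$ is stationary and $g(\beta)<\beta$ for $\beta\in T$, then $g$ is constant on a stationary subset of $T$. A function with at most $\aleph_1$ values on a stationary subset of $\omega_2$ is also constant on a stationary subset. Under $\mathsf{CH}$, $\aleph_1^{\aleph_0}=\aleph_1$, so an ordinal $\tau<\omega_2$ has at most $\aleph_1$ countable subsets. The \emph{$\Delta$-system lemma}: every sequence of $\aleph_1$ finite sets has a subsequence of length $\omega_1$ in which any two terms have the same intersection, the \emph{root}.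

\subsection*{Forcing} We write $q\le p$ when $q$ extends $p$. A forcing is \emph{$\kappa$-c.c.}\ if it has no antichain of size $\kappa$, and \emph{c.c.c.}\ means $\aleph_1$-c.c. For regular $\kappa$, a $\kappa$-c.c.\ forcing preserves cardinals and cofinalities $\ge\kappa$. A c.c.c.\ forcing adds no essentially new club to $\omega_1$: if $p$ forces that $\dot C$ is a club in $\omega_1$, let $g(\zeta)<\omega_1$ bound the countably many values that extensions of $p$ can force on $\min(\dot C\setminus\zeta)$; then $p$ forces that $\dot C$ contains the ground-model club of limit ordinals closed under $g$.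

$H(\theta)$ is the set of sets of hereditary size less than $\theta$. Let $N^*\prec H(\theta)$ be countable with $\mathbb P\in N^*$. A condition $s$ is \emph{$(N^*,\mathbb P)$-generic} if for every dense $D\subseteq\mathbb P$ in $N^*$, every extension of $s$ is compatible with a member of $D\cap N^*$. The forcing $\mathbb P$ is \emph{proper} if for all large regular $\theta$ and all countable $N^*\prec H(\theta)$ containing $\mathbb P$ and some fixed parameters, every $p\in\mathbb P\cap N^*$ has an $(N^*,\mathbb P)$-generic extension. After a proper forcing, each countable set of ordinals is covered by a countable set of the ground model: if $\dot g\in N^*$ names a function from $\omega$ to the ordinals, a generic condition forces the range of $\dot g$ into $N^*$. Hence $\omega_1$ and the cofinality $\omega_1$ are preserved, and a proper $\aleph_2$-c.c.\ forcing preserves all cardinals and cofinalities.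

\section{New clubs are necessary}\label{sec:obstruction}

The idea is that a countable initial piece of $C_\beta$ already determines the pointwise maximum of the functions indexed by $C_\beta$, and that $W$ has too few countable sets.

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Suppose $\langle f_\alpha:\alpha<\omega_2\rangle$ is strongly increasing, witnessed by $C_\beta$ and $n_\beta$. Fix $\beta<\omega_2$ with $\operatorname{cf}\beta=\omega_1$. Since $\beta<\omega_2^W$, the cofinality of $\beta$ in $W$ is $\omega$ or $\omega_1$, and it is not $\omega$. Take a normal cofinal $g_\beta\colon\omega_1\to\beta$ in $W$. The set $g_\beta^{-1}[C_\beta]$ is a club in $\omega_1$, so it contains a club lying in $W$. The image of that club under $g_\beta$ is a club $C'_\beta\subseteq C_\beta$ in $\beta$, of order type $\omega_1$, and $C'_\beta\in W$.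

For $m\ge n_\beta$ the values $f_\alpha(m)$, $\alpha\in C'_\beta$, are below $f_\beta(m)$; let $v_\beta(m)<f_\beta(m)$ be their maximum. Each of these countably many maxima is attained, so there is $\tau_\beta<\beta$ such that, with $x_\beta=C'_\beta\cap\tau_\beta$,
\[
v_\beta(m)=\max\{f_\alpha(m):\alpha\in x_\beta\}\qquad\text{for all }m\ge n_\beta .
\]
The set $x_\beta$ lies in $W$ and has order type below $\omega_1=\omega_1^W$, so it is countable in $W$.

By Fodor's lemma there are $\tau<\omega_2$, $n<\omega$ and stationarily many $\beta$ with $\tau_\beta=\tau$ and $n_\beta=n$. By $\mathsf{CH}$ in $W$ and $\tau<\omega_2^W$, at most $\aleph_1$ subsets of $\tau$ are countable in $W$. So there are $\beta<\beta'$ with $x_\beta=x_{\beta'}$ and $n_\beta=n_{\beta'}=n$, and then $v_\beta(m)=v_{\beta'}(m)$ for $m\ge n$. Choose $\alpha\in C'_{\beta'}$ with $\alpha>\beta$. For all large $m$,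
\[
f_\beta(m)<f_\alpha(m)\le v_{\beta'}(m)=v_\beta(m)<f_\beta(m),
\]
a contradiction. For the last sentence of the theorem, let $W$ be the ground model and $V$ the extension; a c.c.c.\ forcing preserves cardinals, and every club in $\omega_1$ of the extension contains a ground-model club.
\end{proof}

The contradiction came from two clubs that begin with the same countable piece. So we look for clubs $E_\beta\subseteq\beta$, for $\beta<\omega_2$ of cofinality $\omega_1$, that overlap as little as possible. They cannot be pairwise disjoint, since $\beta\mapsto\min E_\beta$ is constant on a stationary set by Fodor's lemma. The next best thing is pairwise finite intersections. Under $\mathsf{CH}$ this is impossible too: the set of the first $\omega$ points of $E_\beta$ is bounded below $\beta$, so Fodor's lemma and $\mathsf{CH}$ give two clubs with the same first $\omega$ points. We first show that such clubs are all that is needed, and then we force them.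

\section{From clubs with finite intersections to functions}\label{sec:ccc}

This section works in $\mathsf{ZFC}$. Fix $\gamma<\omega_3$. Let $S_i=\{\beta<\gamma:\operatorname{cf}\beta=\omega_i\}$ for $i=1,2$, and $S=S_1\cup S_2$. Every limit ordinal in $\gamma\setminus S$ has cofinality $\omega$. The \emph{rank} $s(\alpha)$ of $\alpha<\gamma$ is $i$ if $\alpha\in S_i$, and $0$ if $\alpha\notin S$.

\begin{definition}\label{def:system}
A \emph{separated system on $\gamma$} is a sequence $\langle E_\beta:\beta\in S\rangle$ such that
\begin{enumerate}
\item[(E1)] $E_\beta$ is a club in $\beta$ whose elements are limit ordinals of rank less than $s(\beta)$;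
\item[(E2)] $E_\beta\cap E_{\beta'}$ is finite for $\beta\ne\beta'$ in $S_1$, and empty for $\beta\ne\beta'$ in $S_2$;
\item[(E3)] if $\beta\in S_2$ and $\alpha\in S_1\cap E_\beta$, then $E_\alpha\subseteq E_\beta$.
\end{enumerate}
We put $E_\beta=\emptyset$ for $\beta\in\gamma\setminus S$.
\end{definition}

For Corollary~\ref{cor:con} only $\gamma=\omega_2$ matters. Then $S_2=\emptyset$, (E3) is vacuous, and a separated system is a family of clubs $E_\beta\subseteq\beta$ of points of cofinality $\omega$ with pairwise finite intersections.

\subsection{From a chain of sets to a sequence of functions}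

Sets are easier to force than functions, because an inclusion can always be met by taking an empty or a full set. So we aim at a chain of sets and translate afterwards.

\begin{lemma}\label{lem:readoff}
Let $\langle E_\beta:\beta\in S\rangle$ satisfy \textup{(E1)}, and let $A_\alpha\subseteq\omega$ $(\alpha<\gamma)$ satisfy
\begin{enumerate}
\item[(a)] if $\alpha<\beta<\gamma$, then $A_\alpha\setminus A_\beta$ is finite and $A_\beta\setminus A_\alpha$ is infinite;
\item[(b)] if $\alpha\in E_\beta$, then $A_\alpha\subseteq A_\beta$.
\end{enumerate}
Then there is a strongly increasing sequence of length $\gamma$ with $n_\beta=0$ for all limit $\beta<\gamma$.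
\end{lemma}

The counting function $i\mapsto|A_\alpha\cap i|$ turns (b) into a pointwise inequality and (a) into a difference that tends to infinity, though perhaps slowly. In Example~\ref{ex:omega}, the function $f_k$ was about $k$ from the argument $k$ on, and $f_\omega$ had to exceed $k$ there; so the truncation needs a difference larger than $m$ at the argument $m$. Summing the counting functions makes the difference grow like $2m$. Adding the rank makes the inequality along $E_\beta$ strict.

\begin{proof}
Let $h_\alpha(m)=\sum_{i\le m}|A_\alpha\cap i|$. If $\alpha\in E_\beta$, then $h_\alpha\le h_\beta$ pointwise by (b). For $\alpha<\beta<\gamma$ there is $c=c(\alpha,\beta)<\omega$ with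
\begin{equation}\label{eq:growth}
h_\beta(m)-h_\alpha(m)\ge 2m-c\qquad\text{for all }m .
\end{equation}
To see this, let $j=|A_\alpha\setminus A_\beta|$. The difference
\[
|A_\beta\cap i|-|A_\alpha\cap i|=|(A_\beta\setminus A_\alpha)\cap i|-|(A_\alpha\setminus A_\beta)\cap i|
\]
is at least $-j$ for all $i$, and by (a) it is at least $2$ for all $i\ge i_0$, for some $i_0$. Let $c=2i_0+ji_0$. If $m\ge i_0$, the sum over $i\le m$ is at least $-ji_0+2(m-i_0+1)\ge2m-c$. If $m<i_0$, it is at least $-ji_0\ge 2m-c$.

Every ordinal below $\gamma$ is uniquely $\lambda+k$ with $\lambda$ a limit ordinal or $0$ and $k<\omega$. Define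
\[
f_{\lambda+k}(m)=\begin{cases}0&\text{if }m<k,\\ h_\lambda(m)+1+s(\lambda)+k&\text{if }m\ge k.\end{cases}
\]
In particular $f_\beta=h_\beta+1+s(\beta)$ for limit $\beta$.

\emph{Condition (1).} If $k<k'$, then $f_{\lambda+k'}(m)-f_{\lambda+k}(m)=k'-k>0$ for $m\ge k'$. If $\lambda<\lambda'$, then for $m\ge\max(k,k')$ the difference $f_{\lambda'+k'}(m)-f_{\lambda+k}(m)$ is $h_{\lambda'}(m)-h_\lambda(m)$ plus a constant, and it tends to infinity by \eqref{eq:growth}.

\emph{Condition (2) for $\beta\in S$.} Let $C_\beta=E_\beta$. Each $\alpha\in E_\beta$ is a limit ordinal with $s(\alpha)<s(\beta)$ by (E1), so $f_\alpha=h_\alpha+1+s(\alpha)<h_\beta+1+s(\beta)=f_\beta$ everywhere.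

\emph{Condition (2) for $\operatorname{cf}\beta=\omega$.} Let $\lambda<\beta$ be a limit ordinal or $0$, let $c=c(\lambda,\beta)$, and let $k\ge c+3$. Then $f_{\lambda+k}<_0f_\beta$. For $m<k$ we have $f_{\lambda+k}(m)=0<1\le f_\beta(m)$. For $m\ge k$, \eqref{eq:growth} gives $h_\beta(m)-h_\lambda(m)\ge k+(k-c)\ge k+3$, so
\[
f_{\lambda+k}(m)\le h_\lambda(m)+3+k\le h_\beta(m)<f_\beta(m).
\]
If $\beta=\lambda+\omega$ with $\lambda$ a limit ordinal or $0$, let $C_\beta=\{\lambda+k:k\ge c(\lambda,\beta)+3\}$. Otherwise $\beta$ is the supremum of limit ordinals $\lambda_0<\lambda_1<\cdots$, and we let $C_\beta=\{\lambda_j+k_j:j<\omega\}$ with $k_j=c(\lambda_j,\beta)+3$. In both cases $C_\beta$ is cofinal in $\beta$ of order type $\omega$, hence a club.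
\end{proof}

\begin{example}\label{ex:omega1}
Let $\gamma=\omega_1+1$, so $S=\{\omega_1\}$, and let $E_{\omega_1}$ be the set of countable limit ordinals. Choose coinfinite sets $A_\alpha$, $\alpha<\omega_1$, satisfying (a) by recursion: at stage $\alpha$ the countably many complements $\omega\setminus A_{\alpha'}$, $\alpha'<\alpha$, are infinite and decreasing modulo finite sets, so some infinite $B$ is contained in each of them modulo a finite set; split $B$ into two infinite parts and let $\omega\setminus A_\alpha$ be one of them. With $A_{\omega_1}=\omega$, (a) and (b) hold, so a strongly increasing sequence of length $\omega_1+1$ exists in $\mathsf{ZFC}$.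
\end{example}

\subsection{Forcing the chain}

Fix a separated system on $\gamma$. A condition in $\mathbb Q$ is a triple $p=(a_p,l_p,\langle A^p_\alpha:\alpha\in a_p\rangle)$ with $a_p\subseteq\gamma$ finite, $l_p<\omega$ and $A^p_\alpha\subseteq l_p=\{0,\dots,l_p-1\}$, such that
\begin{equation}\label{eq:Q}
A^p_\alpha\subseteq A^p_\beta\qquad\text{whenever }\alpha,\beta\in a_p\text{ and }\alpha\in E_\beta .
\end{equation}
Let $q\le p$ if $a_q\supseteq a_p$, $l_q\ge l_p$, $A^q_\alpha\cap l_p=A^p_\alpha$ for $\alpha\in a_p$, and $A^q_\alpha\cap[l_p,l_q)\subseteq A^q_\beta$ for all $\alpha<\beta$ in $a_p$. Thus $p$ decides $A_\alpha\cap l_p$ for $\alpha\in a_p$ and promises that from $l_p$ on these sets increase with $\alpha$. The relation is transitive: if $r\le q\le p$ and $\alpha<\beta$ are in $a_p$, then $A^r_\alpha\cap[l_p,l_q)=A^q_\alpha\cap[l_p,l_q)\subseteq A^q_\beta\subseteq A^r_\beta$ and $A^r_\alpha\cap[l_q,l_r)\subseteq A^r_\beta$.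

Two conditions with the same $l$ that agree on their common domain can clash only through \eqref{eq:Q}, for an $\alpha$ in one domain and a $\beta$ in the other. An uncountable antichain therefore produces uncountably many instances of $\alpha\in E_\beta$, and an ultrafilter concentrates infinitely many of them on two clubs.

\begin{lemma}\label{lem:Qccc}
$\mathbb Q$ is c.c.c.
\end{lemma}

\begin{proof}
Suppose $p_\xi$ $(\xi<\omega_1)$ are pairwise incompatible. After thinning and reindexing, all $l_{p_\xi}$ equal $l$; the sets $a_{p_\xi}$ form a $\Delta$-system with root $\rho$; for $\alpha\in\rho$ the set $A^{p_\xi}_\alpha$ does not depend on $\xi$; $a_{p_\xi}\setminus\rho=\{a_\xi(t):t<n\}$ with $n$ fixed; and the rank of $a_\xi(t)$ depends only on $t$. For fixed $t$ the ordinals $a_\xi(t)$, $\xi<\omega_1$, are pairwise distinct.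

Let $\xi\ne\eta$. Consider the triple with domain $a_{p_\xi}\cup a_{p_\eta}$, length $l$ and the sets given by $p_\xi$ and $p_\eta$. If it satisfied \eqref{eq:Q}, it would extend both conditions, the interval $[l,l)$ being empty. A pair violating \eqref{eq:Q} does not lie inside $a_{p_\xi}$ or inside $a_{p_\eta}$. So there are $t,u<n$ such that
\[
\text{(0)}\quad a_\eta(u)\in E_{a_\xi(t)}\qquad\text{or}\qquad\text{(1)}\quad a_\xi(t)\in E_{a_\eta(u)} .
\]
Let $U$ be a nonprincipal ultrafilter on $\omega$. For each $\xi\in[\omega,\omega_1)$, the finitely many triples consisting of $t$, $u$ and an alternative cover all $\eta<\omega$, so one triple works for all $\eta$ in a set $U_\xi\in U$. Fix a triple that is chosen for all $\xi$ in an uncountable set $Z$.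

If the alternative is (0), take $\xi\ne\xi'$ in $Z$. The set $U_\xi\cap U_{\xi'}$ is infinite, and $a_\eta(u)\in E_{a_\xi(t)}\cap E_{a_{\xi'}(t)}$ for all $\eta$ in it. If the alternative is (1), choose $\eta<\eta'$ in $U_\xi$ for each $\xi\in Z$. One pair $(\eta,\eta')$ is chosen for uncountably many $\xi$, and $a_\xi(t)\in E_{a_\eta(u)}\cap E_{a_{\eta'}(u)}$ for all of them. In both cases two distinct ordinals of the same rank have clubs with infinite intersection, contradicting (E2).
\end{proof}

\begin{proposition}\label{prop:Q}
If there is a separated system on $\gamma$, then a c.c.c.\ forcing adds a strongly increasing sequence of length $\gamma$ with $n_\beta=0$ for all limit $\beta<\gamma$.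
\end{proposition}

\begin{proof}
We need two density arguments for $\mathbb Q$.

\emph{Adding an ordinal.} Let $p\in\mathbb Q$ and $\alpha\in\gamma\setminus a_p$. We keep $l_p$ and choose $A_\alpha\subseteq l_p$ so that \eqref{eq:Q} holds; the result extends $p$. The requirements are $A^p_\delta\subseteq A_\alpha$ for $\delta\in a_p\cap E_\alpha$ (from below) and $A_\alpha\subseteq A^p_\beta$ for $\beta\in a_p$ with $\alpha\in E_\beta$ (from above). If $\alpha\notin S$, then $E_\alpha=\emptyset$, there is no requirement from below, and $A_\alpha=\emptyset$ works. If $\alpha\in S$ and there is no requirement from above, $A_\alpha=l_p$ works. In the remaining case $\alpha\in S\cap E_\beta$ for some $\beta\in a_p$. By (E1), $\alpha\in S_1$ and every such $\beta$ is in $S_2$; by (E2), $\beta$ is unique. Let $A_\alpha=A^p_\beta$. If $\delta\in a_p\cap E_\alpha$, then $\delta\in E_\beta$ by (E3), so $A^p_\delta\subseteq A^p_\beta=A_\alpha$.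

\emph{Separating two sets.} Let $\alpha<\beta$ be in $a_p$ and $n<\omega$. Let $m=\max(l_p,n)$, $a_q=a_p$, $l_q=m+1$, and let $A^q_\zeta=A^p_\zeta\cup\{m\}$ for $\zeta\ge\beta$ and $A^q_\zeta=A^p_\zeta$ for $\zeta<\beta$. The new point is added on a final segment of $a_p$, and $\delta\in E_\zeta$ implies $\delta<\zeta$. So \eqref{eq:Q} holds, $q\le p$, and $m\in A^q_\beta\setminus A^q_\alpha$.

Let $G$ be $\mathbb Q$-generic and $A_\alpha=\bigcup\{A^p_\alpha:p\in G,\ \alpha\in a_p\}$. If $p\in G$ and $\alpha\in a_p$, then $A_\alpha\cap l_p=A^p_\alpha$. Let $\alpha<\beta<\gamma$. By the first density argument some $p\in G$ has $\alpha,\beta\in a_p$. Every element of $A_\alpha$ lies in $A^q_\alpha$ for some $q\le p$ in $G$. Hence $A_\alpha\setminus l_p\subseteq A_\beta$ by the definition of the order, and $A_\alpha\subseteq A_\beta$ by \eqref{eq:Q} if $\alpha\in E_\beta$. By the second density argument $A_\beta\setminus A_\alpha$ is infinite. By Lemma~\ref{lem:Qccc}, cofinalities are preserved, so $S_1$, $S_2$ and (E1) are unchanged in $V[G]$, and Lemma~\ref{lem:readoff} applies there.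
\end{proof}

Condition (E3) cannot be dropped. If $\alpha\in E_\beta$ and $\delta\in E_\alpha\setminus E_\beta$, the condition with domain $\{\delta,\beta\}$, length $1$, $A_\delta=\{0\}$ and $A_\beta=\emptyset$ has no extension with $\alpha$ in its domain.

\subsection{Few clubs can be made disjoint}

\begin{lemma}\label{lem:disjoint}
Let $\kappa$ be a regular uncountable cardinal and $T$ a set of at most $\kappa$ ordinals of cofinality $\kappa$. There are pairwise disjoint clubs $B_\beta\subseteq\beta$ $(\beta\in T)$ of order type $\kappa$.
\end{lemma}

\begin{proof}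
List $T$ without repetition as $\langle\beta_\nu:\nu<\nu^*\rangle$ with $\nu^*\le\kappa$, and take clubs $B'_\nu\subseteq\beta_\nu$ of order type $\kappa$. For $\mu\ne\nu$ the set $B'_\mu\cap\beta_\nu$ is bounded in $\beta_\nu$: it is contained in $\beta_\mu$ if $\beta_\mu<\beta_\nu$, and it has size less than $\kappa=\operatorname{cf}\beta_\nu$ if $\beta_\mu>\beta_\nu$. As $|\nu|<\kappa$, some $\sigma_\nu<\beta_\nu$ satisfies $B'_\mu\cap\beta_\nu\subseteq\sigma_\nu$ for all $\mu<\nu$. Let $B_{\beta_\nu}=B'_\nu\setminus\sigma_\nu$.
\end{proof}

\begin{remark}\label{rem:short}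
If $\gamma<\omega_2$, then $S_2=\emptyset$ and $|S_1|\le\aleph_1$. Apply Lemma~\ref{lem:disjoint} with $\kappa=\omega_1$ and let $E_\beta$ be the set of limit points of $B_\beta$ below $\beta$. This is a separated system, so by Proposition~\ref{prop:Q} a c.c.c.\ forcing adds a strongly increasing sequence of length $\gamma$. For $\omega_2\le\gamma<\omega_3$ the lemma still handles $S_2$, but $S_1$ has $\aleph_2$ elements, which is too many.
\end{remark}

\section{Adding clubs with finite conditions}\label{sec:clubs}

Normal cofinal functions $c_\beta\colon\omega_1\to\beta$ reduce the problem to clubs in $\omega_1$: we need clubs $D_\beta\subseteq\omega_1$ whose images $c_\beta[D_\beta]$ have pairwise finite intersections. Only one property of the $c_\beta$ matters.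

\begin{theorem}\label{thm:clubs}
Assume $\mathsf{CH}$. Let $c_\xi$ $(\xi<\omega_2)$ be injections from $\omega_1$ to the ordinals with $\operatorname{ran}c_\xi\cap\operatorname{ran}c_\eta$ countable for $\xi\ne\eta$. There is a proper $\aleph_2$-c.c.\ forcing $\mathbb P$ that adds clubs $D_\xi\subseteq\omega_1$ $(\xi<\omega_2)$ with $c_\xi[D_\xi]\cap c_\eta[D_\eta]$ finite for all $\xi\ne\eta$.
\end{theorem}

A condition can freeze an intersection at a finite stage only if it has committed to finitely many points, so we approximate the clubs by finite objects.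

\subsection*{One club} An \emph{approximation} is a pair $(d,o)$, where $d\subseteq\omega_1$ is finite and $o$ is a finite set of pairs $(x,y)$ with $x\le y<\omega_1$ and $d\cap[x,y]=\emptyset$. The points of $d$ are put into the club, and the intervals $[x,y]$ are forbidden. Forbidden intervals make the generic set closed: a limit ordinal $\zeta\notin d$ can be cut off by an interval $[\mu,\zeta]$ with $\mu<\zeta$. A point $\delta\in d$ splits an approximation into independent lower and upper parts.

\begin{lemma}\label{lem:one}
Let $(d,o)$ and $(d',o')$ be approximations and $\delta\in d$. Suppose that $d\cap\delta\subseteq d'\subseteq\delta$ and $o\cap(\delta\times\delta)\subseteq o'\subseteq\delta\times\delta$. Then $(d\cup d',o\cup o')$ is an approximation, and $(d\cup d')\cap\delta=d'$.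
\end{lemma}

\begin{proof}
The last assertion restates $d\cap\delta\subseteq d'\subseteq\delta$. If $(x,y)\in o'$, then $y<\delta$, so $[x,y]\cap(d\cup d')=[x,y]\cap d'=\emptyset$. If $(x,y)\in o$, then $\delta\notin[x,y]$ because $\delta\in d$. Either $y<\delta$, and then $(x,y)\in o'$; or $x>\delta$, and then $[x,y]$ misses $d'\subseteq\delta$ as well as $d$.
\end{proof}

Order approximations by reverse inclusion in both coordinates. Let $N^*\prec H(\theta)$ be countable and $\delta=N^*\cap\omega_1$. If $\delta\in d$, then the \emph{restriction} $(d\cap\delta,\,o\cap(\delta\times\delta))$ lies in $N^*$, and by Lemma~\ref{lem:one} every extension of it inside $N^*$ is compatible with $(d,o)$. A dense set $D\in N^*$ has a member in $N^*$ below the restriction, so every approximation with $\delta\in d$ is generic over $N^*$. The proof of properness of $\mathbb P$ has the same shape: restrict $p$ to $N^*$, extend the restriction to some $q$ inside $N^*$, and amalgamate $p$ and $q$.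

\subsection*{Many clubs} Try finite functions $F$ from subsets of $\omega_2$ to approximations, $F(\xi)=(d_\xi,o_\xi)$, where an extension may not enlarge $c_\xi[d_\xi]\cap c_\eta[d_\eta]$ for $\xi\ne\eta$ already in the domain. Let $N=N^*\cap\omega_2$. Three difficulties appear.

\emph{First, no such $F$ is generic over $N^*$.} For $\xi\in N$ the set of conditions with $d_\xi\ne\emptyset$ is dense and lies in $N^*$, so a generic condition forces $D_\xi\cap\delta\neq\emptyset$. But $F$ can be extended at some $\xi\in N\setminus\operatorname{dom}F$ by $(\emptyset,\{(0,\delta)\})$, which forces $D_\xi\cap\delta=\emptyset$. The remedy is to make $N$ part of the condition, as a promise that $\delta$ enters $d_\xi$ as soon as a coordinate $\xi\in N$ enters the domain.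

\emph{Second, $q$ does not see the coordinates of $p$ outside $N$.} Let $\xi\in N$, $\eta\notin N$, and suppose $c_\xi(i)=c_\eta(j)$, where $p$ has $j\in d_\eta$, $i\notin d_\xi$ and $i<\delta$. Then $q$ may put $i$ into $d_\xi$ and create a new common point. The remedy is to extend $p$ first by forbidding the interval $[i,i]$ at $\xi$; this prohibition survives the restriction. For $\xi\neq\eta$ both in $N$ no problem arises if $N^*$ knows the functions $c_\xi$: the coincidences between $c_\xi$ and $c_\eta$ are countably many and all occur below $\delta$.

\emph{Third, $q$ must respect the other models of $p$.} Let $M$ be a model in $p$ with $M\cap\omega_1<\delta$. If $q$ opens a new coordinate $\xi\in M\cap N$, it must not forbid the point $M\cap\omega_1$ there. So the restriction of $p$ has to contain $M\cap N$, and for this $M\cap N$ must belong to $N^*$. Requiring the models of a condition to form an $\in$-chain would ensure this, but it destroys the $\aleph_2$-c.c.: distinct members of an $\in$-chain have distinct intersections with $\omega_1$, while among $\aleph_2$ models there are $\aleph_2$ with the same intersection.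 The next section isolates a weaker requirement.

\section{Adequate families of countable models}\label{sec:models}

Assume $\mathsf{CH}$ and fix $c_\xi$ as in Theorem~\ref{thm:clubs}. The values of the $c_\xi$ may be large ordinals, so we record only the coincidences. Let
\[
R=\{(\xi,\eta,i):\xi\ne\eta,\ c_\xi(i)\in\operatorname{ran}c_\eta\},\qquad \mathfrak B=(H(\omega_2),\in,\lhd,R),
\]
where $\lhd$ is a well-order of $H(\omega_2)$. For $x\subseteq\omega_2$ let $\widehat x$ be the set of elements definable in $\mathfrak B$ from parameters in $x$. Because $\lhd$ picks out least witnesses, $\widehat x\prec\mathfrak B$; an element definable from members of $\widehat x$ lies in $\widehat x$; and $x\subseteq x'$ implies $\widehat x\subseteq\widehat{x'}$. Let $\mathcal X$ be the set of countable $M\subseteq\omega_2$ with $\widehat M\cap\omega_2=M$. We call the members of $\mathcal X$ \emph{models}, identifying $M$ with its hull $\widehat M$, and call $\delta_M=M\cap\omega_1$ the \emph{height} of $M$. Working with sets of ordinals has the advantage that $\mathcal X$ is closed under intersections.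

For sets of ordinals, $z$ is an \emph{initial segment} of $y$ if $z\subseteq y$ and $y\cap\alpha\subseteq z$ for all $\alpha\in z$. Two initial segments of the same set are comparable under inclusion, and
\begin{enumerate}
\item[(I)] if $z$ is an initial segment of $y$ and $x\subseteq y$, then $x\cap z$ is an initial segment of $x$.
\end{enumerate}

\begin{lemma}\label{lem:facts}
Let $M,N\in\mathcal X$, and let $y$ be a countable subset of $\omega_2$.
\begin{enumerate}
\item[(F1)] $\delta_M$ is a countable ordinal, $0\in M$, and $M$ is closed under successor, so it has no maximum. If $y\in\widehat M$, then $y\subseteq M$, $\sup y\in M$ and $\sup\{\zeta+1:\zeta\in y\}\in M$.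
\item[(F2)] If $\delta_M\le\delta_N$ and $\alpha\in M\cap N$, then $M\cap\alpha\subseteq N\cap\alpha$, with equality if $\delta_M=\delta_N$. Hence if $\delta_M\le\delta_N$, then $M\cap N$ is an initial segment of $M$.
\item[(F3)] $M\cap N\in\mathcal X$ and $\delta_{M\cap N}=\min(\delta_M,\delta_N)$.
\item[(F4)] \textup{(i)} If $\delta_M\le\delta_N$, $y\in\widehat M$ and $y\subseteq\eta$ for some $\eta\in M\cap N$, then $y\in\widehat N$. \textup{(ii)} If $y\in\widehat M\cap\widehat N$, then $y\in\widehat{M\cap N}$.
\item[(F5)] If $\xi\ne\eta$ are in $M$ and $c_\xi(i)\in\operatorname{ran}c_\eta$, then $i<\delta_M$.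
\item[(F6)] If $y\in\widehat M$, then every initial segment of $y$ is in $\widehat M$.
\item[(F7)] If $N^*\prec H(\theta)$ is countable and $\mathfrak B\in N^*$, then $N=N^*\cap\omega_2$ is in $\mathcal X$, $\widehat N\subseteq N^*$, and $y\in N^*$ implies $y\in\widehat N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) Natural numbers are definable, so $\omega\subseteq\widehat M$. A nonempty countable $y\in\widehat M$ is the range of a function on $\omega$ lying in $\widehat M$, so $y\subseteq\widehat M\cap\omega_2=M$. Taking for $y$ the elements of $M\cap\omega_1$ shows that $\delta_M$ is transitive. Successors and the two suprema are definable from elements of $\widehat M$ and are below $\omega_2$.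

(F2) For $0<\alpha<\omega_2$ let $e_\alpha$ be the $\lhd$-least surjection from $\omega_1$ onto $\alpha$. If $\alpha\in M$, then $M\cap\alpha=e_\alpha[\delta_M]$: each $e_\alpha(i)$ with $i<\delta_M$ is definable from $\alpha$ and $i$, and for $\zeta\in M\cap\alpha$ the least $i$ with $e_\alpha(i)=\zeta$ lies in $\widehat M\cap\omega_1=\delta_M$. So $M\cap\alpha=e_\alpha[\delta_M]\subseteq e_\alpha[\delta_N]=N\cap\alpha$.

(F3) $\widehat{M\cap N}\cap\omega_2\subseteq\widehat M\cap\widehat N\cap\omega_2=M\cap N$.

(F4) By $\mathsf{CH}$, for each $\eta<\omega_2$ the countable subsets of $\eta$ have an enumeration of length $\omega_1$, which lies in $H(\omega_2)$; let $\langle x_{\eta,i}:i<\omega_1\rangle$ be the $\lhd$-least one. For $y\subseteq\eta$ let $i(\eta,y)$ be the least $i$ with $y=x_{\eta,i}$. Then $i(\eta,y)$ is definable from $\eta$ and $y$, and $y$ is definable from $\eta$ and $i(\eta,y)$. In (i), $i(\eta,y)<\delta_M\le\delta_N$, so $\eta$ and $i(\eta,y)$ are in $N$. In (ii), let $\eta=\sup\{\zeta+1:\zeta\in y\}$; then $\eta\in M\cap N$ by (F1), and so $i(\eta,y)\in M\cap N$.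

(F5) The set $\{i:R(\xi,\eta,i)\}$ is countable since $c_\xi$ is injective. Its least strict upper bound in $\omega_1$ is definable from $\xi$ and $\eta$, so it is below $\delta_M$.

(F6) An initial segment $z\ne y$ equals $y\cap\alpha$ for $\alpha=\min(y\setminus z)$, and $\alpha\in M$ by (F1).

(F7) Satisfaction in $\mathfrak B$ is definable in $H(\theta)$ from $\mathfrak B$, so $\widehat N\subseteq N^*$ and $\widehat N\cap\omega_2\subseteq N$. If $y\in N^*$, then $\eta=\sup\{\zeta+1:\zeta\in y\}$ and $i(\eta,y)$ lie in $N^*$, hence in $N$.
\end{proof}

\begin{definition}\label{def:adequate}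
A finite set $\mathcal M\subseteq\mathcal X$ is \emph{adequate} if for all $M,N\in\mathcal M$:
\begin{enumerate}
\item[(A1)] if $\delta_M<\delta_N$, then $M\cap N\in\widehat N$;
\item[(A2)] if $\delta_M=\delta_N$, then $\sup(M\cap N)\notin M\cup N$.
\end{enumerate}
\end{definition}

Adequacy is a property of pairs, so subsets of adequate sets are adequate, and (A2) holds for $M=N$ by (F1). Condition (A1) is what the third difficulty asked for: the higher model sees the part of the lower one that it contains. It has the following consequence for the point where the two models part.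
\begin{enumerate}
\item[(O)] If $\delta_M<\delta_N$ and $M\cap N\in\widehat N$, then $\sup(M\cap N)\in N\setminus M$.
\end{enumerate}
Indeed, the supremum is in $N$ by (F1), and if it were also in $M$ it would be a maximum of $M\cap N\in\mathcal X$.

Condition (A2) keeps (A1) alive when new models are added inside $N$. Suppose $\delta_M=\delta_N$ and $\sigma=\sup(M\cap N)\in N$, and let $K\in\mathcal X\cap\widehat N$ contain $\sigma$. By (F2), $M\cap N=N\cap\sigma$, so $K\cap M=K\cap\sigma$; this set is cofinal in $\sigma$, because $\operatorname{cf}\sigma=\omega$ and $\sigma\in K$. If $K\cap M$ were in $\widehat M$, then $\sigma$ would be a maximum of $M\cap N$. So (A1) fails for $K$ and $M$.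

The next lemma lets us restrict an adequate family to one of its members, and the one after lets us amalgamate.

\begin{lemma}\label{lem:trace}
If $\mathcal M$ is adequate, $M,N\in\mathcal M$ and $\delta_M<\delta_N$, then $\mathcal M\cup\{M\cap N\}$ is adequate.
\end{lemma}

\begin{proof}
Let $K=M\cap N$. Then $K\in\mathcal X$, $\delta_K=\delta_M$, and $K$ is an initial segment of $M$. Let $J\in\mathcal M$; we check the pair $J,K$.

\emph{Case $\delta_K<\delta_J$.} We need $K\cap J\in\widehat J$. Write $K\cap J=(M\cap J)\cap(N\cap J)$, where $M\cap J\in\widehat J$ by (A1). If $\delta_J\le\delta_N$, then $N\cap J$ is an initial segment of $J$, so $K\cap J$ is an initial segment of $M\cap J$ by (I), and (F6) applies. If $\delta_J>\delta_N$, then $N\cap J\in\widehat J$ by (A1), and $\widehat J$ is closed under intersections.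

\emph{Case $\delta_J<\delta_K$.} We need $J\cap K\in\widehat K$. By (F4)(ii) it suffices to show $J\cap K\in\widehat M\cap\widehat N$. By (A1), $J\cap M\in\widehat M$ and $J\cap N\in\widehat N$. Since $K$ is an initial segment of $M$, the set $J\cap K=(J\cap M)\cap K$ is an initial segment of $J\cap M$ by (I). Since $J\cap M$ is an initial segment of $J$, the set $J\cap K=(J\cap N)\cap(J\cap M)$ is an initial segment of $J\cap N$ by (I). Apply (F6) twice.

\emph{Case $\delta_J=\delta_K$.} We need $\sup(K\cap J)\notin K\cup J$. Both $M\cap J$ and $K$ are initial segments of $M$, so one contains the other. If $M\cap J\subseteq K$, then $K\cap J=M\cap J$, and its supremum is not in $M\cup J\supseteq K\cup J$ by (A2). Otherwise $K\subsetneq M\cap J$ and $K\cap J=K$. Let $\sigma=\sup K$. By (O), $\sigma\notin M$, so $\sigma\notin K$. Pick $\alpha\in(M\cap J)\setminus K$. As $K$ is an initial segment of $M$, $\alpha$ is above all elements of $K$, so $\sigma\le\alpha$; and $\sigma\ne\alpha$ since $\alpha\in M$. If $\sigma\in J$, then $\sigma\in J\cap\alpha=M\cap\alpha$ by (F2), contradicting $\sigma\notin M$.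
\end{proof}

\begin{lemma}\label{lem:amalg}
Let $\mathcal M$ be adequate and $N\in\mathcal M$. Let $\mathcal K$ be adequate, with $\mathcal K\subseteq\widehat N$ and $M\cap N\in\mathcal K$ for all $M\in\mathcal M$ with $\delta_M<\delta_N$. Then $\mathcal M\cup\mathcal K$ is adequate.
\end{lemma}

\begin{proof}
Let $K\in\mathcal K$ and $M\in\mathcal M$. Then $K\subseteq N$ by (F1), and $\delta_K<\delta_N$ since $\delta_K$ is definable from $K$.

\emph{Case $\delta_M\ge\delta_N$.} We need $y=K\cap M\in\widehat M$. By (F2), $N\cap M$ is an initial segment of $N$, so $y=K\cap(N\cap M)$ is an initial segment of $K$ by (I), and $y\in\widehat N$ by (F6). If $y\subseteq\eta$ for some $\eta\in N\cap M$, then $y\in\widehat M$ by (F4)(i). Otherwise $y$ is a cofinal subset of $N\cap M$, so $\sup(N\cap M)=\sup y\in N$ by (F1). This contradicts (A2) if $\delta_M=\delta_N$, and it contradicts (O) if $\delta_N<\delta_M$.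

\emph{Case $\delta_M<\delta_N$.} Let $\bar M=M\cap N\in\mathcal K$. Then $\delta_{\bar M}=\delta_M$ and $K\cap M=K\cap\bar M$, and we use the adequacy of $\mathcal K$. If $\delta_K<\delta_M$, then $K\cap\bar M$ lies in the hull of $\bar M$, which is contained in $\widehat M$. If $\delta_K>\delta_M$, then $\bar M\cap K\in\widehat K$. If $\delta_K=\delta_M$, then $\sigma=\sup(K\cap\bar M)\notin K\cup\bar M$, and we must show $\sigma\notin M$. If $\sigma\in M\setminus\bar M$, then $\sigma\ge\sup\bar M$ because $\bar M$ is an initial segment of $M$; also $\sigma\le\sup\bar M$. So $\sup(M\cap N)=\sigma\in M$, contradicting (O).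
\end{proof}

\section{The forcing $\mathbb P$}\label{sec:P}

A condition is a pair $p=(\mathcal M_p,F_p)$, where $\mathcal M_p$ is adequate, $F_p$ is a function from a finite subset of $\omega_2$ to approximations, $F_p(\xi)=(d^p_\xi,o^p_\xi)$, and
\begin{enumerate}
\item[(C)] if $M\in\mathcal M_p$ and $\xi\in M\cap\operatorname{dom}F_p$, then $\delta_M\in d^p_\xi$.
\end{enumerate}
Put $e^p_\xi=c_\xi[d^p_\xi]$. Let $q\le p$ if $\mathcal M_q\supseteq\mathcal M_p$, $\operatorname{dom}F_q\supseteq\operatorname{dom}F_p$, $d^q_\xi\supseteq d^p_\xi$ and $o^q_\xi\supseteq o^p_\xi$ for $\xi\in\operatorname{dom}F_p$, and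
\begin{equation}\label{eq:star}
e^q_\xi\cap e^q_\eta=e^p_\xi\cap e^p_\eta\qquad\text{for all }\xi\ne\eta\text{ in }\operatorname{dom}F_p .
\end{equation}
Each clause is transitive. Note that \eqref{eq:star} restricts only pairs of coordinates that are both in the domain of the weaker condition.

Call $p$ \emph{complete} if whenever $\xi\ne\eta$ are in $\operatorname{dom}F_p$, $c_\xi(i)\in e^p_\eta$ and $i\notin d^p_\xi$, then $i\in[x,y]$ for some $(x,y)\in o^p_\xi$. Complete conditions are dense. Since $c_\xi$ is injective and $e^p_\eta$ is finite, there are finitely many such $i$; add the pairs $(i,i)$ to $o^p_\xi$ and leave the sets $d^p_\xi$ unchanged.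

\begin{lemma}\label{lem:Pcc}
$\mathbb P$ is $\aleph_2$-c.c.
\end{lemma}

\begin{proof}
Let $p_\iota=(\mathcal M_\iota,F_\iota)$ for $\iota<\omega_2$, and let $X_\iota=\operatorname{dom}F_\iota\cup\bigcup\mathcal M_\iota$, a countable set. If $\operatorname{cf}\iota=\omega_1$, then $\sup(X_\iota\cap\iota)<\iota$. By Fodor's lemma this supremum has a constant value $\tau$ on a stationary set of such $\iota$. By $\mathsf{CH}$ there are at most $\aleph_1$ countable subsets of $\tau+1$, and there are $\aleph_1$ approximations. So there are a stationary set $T$ of limit ordinals above $\tau$, a number $n$, sets $Y,Y_0,\dots,Y_{n-1}\subseteq\tau+1$, ordinals $\delta_0,\dots,\delta_{n-1}$ and a function $F$ such that for all $\iota\in T$: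
\[
X_\iota\cap\iota=Y,\quad \mathcal M_\iota=\{M^\iota_k:k<n\},\quad M^\iota_k\cap\iota=Y_k,\quad \delta_{M^\iota_k}=\delta_k,\quad F_\iota\restriction\iota=F .
\]
Choose $j<i$ in $T$ with $X_j\subseteq i$. Then $X_i\cap X_j\subseteq X_i\cap i=Y\subseteq j$. We show that $r=(\mathcal M_i\cup\mathcal M_j,F_i\cup F_j)$ is a condition. It then extends $p_i$ and $p_j$, because no approximation changes.

If $\xi\in X_i\cap X_j$ lies in $\operatorname{dom}F_i$ or in $\operatorname{dom}F_j$, then $\xi<j<i$, so $\xi\in\operatorname{dom}F$ and $F_i(\xi)=F(\xi)=F_j(\xi)$. Hence $F_i\cup F_j$ is a function. It also follows that (C) holds: if $\xi$ belongs to a model of one condition and to the domain of the other, then $\xi\in X_i\cap X_j$, so $\xi$ is in both domains.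

For adequacy let $M=M^j_k$ and $N=M^i_l$. Since $M\subseteq i$ and $Y_l\subseteq j$, we have $M\cap N=M\cap Y_l=Y_k\cap Y_l$. For every $\iota\in T$,
\[
Y_k\cap Y_l=y_\iota\cap\iota,\qquad\text{where }y_\iota=M^\iota_k\cap M^\iota_l ,
\]
so $M\cap N$ is an initial segment of $y_\iota$. If $\delta_k<\delta_l$, then $y_i\in\widehat N$ by (A1) for $p_i$, and $M\cap N\in\widehat N$ by (F6). If $\delta_l<\delta_k$, then $y_j\in\widehat M$ by (A1) for $p_j$, and $M\cap N\in\widehat M$ by (F6).

Let $\delta_k=\delta_l$ and $\sigma=\sup(Y_k\cap Y_l)\le\tau$. We show $\sigma\notin M^\iota_k\cup M^\iota_l$ for every $\iota\in T$; the cases $\iota=j$ and $\iota=i$ give $\sigma\notin M\cup N$. If $y_\iota\subseteq\iota$, this is (A2) for $p_\iota$. Otherwise let $\alpha=\min(y_\iota\setminus\iota)$. By (F2), $M^\iota_k\cap\alpha=M^\iota_l\cap\alpha$, and both sets equal $y_\iota\cap\alpha=y_\iota\cap\iota$. If $\sigma$ were in one of the two models, then from $\sigma\le\tau<\iota\le\alpha$ we would get $\sigma\in y_\iota\cap\iota$, and $\sigma$ would be the maximum of this set. But $y_\iota\in\mathcal X$ and $\iota$ is a limit ordinal,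 so $y_\iota\cap\iota$ is closed under successor.
\end{proof}

For the next two lemmas let $\theta$ be large and regular, let $N^*\prec H(\theta)$ be countable with $\mathfrak B,\langle c_\xi:\xi<\omega_2\rangle,\mathbb P\in N^*$, and let $N=N^*\cap\omega_2$, so $N\in\mathcal X$ by (F7). A finite set in $N^*$ is a subset of $N^*$. Hence for $q\in\mathbb P\cap N^*$:
\begin{equation}\label{eq:inside}
\operatorname{dom}F_q\subseteq N,\qquad d^q_\xi\subseteq\delta_N,\qquad o^q_\xi\subseteq\delta_N\times\delta_N,\qquad \mathcal M_q\subseteq\widehat N,
\end{equation}
the last by (F7). In particular each $K\in\mathcal M_q$ satisfies $K\subseteq N$ and $\delta_K<\delta_N$.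

\begin{lemma}\label{lem:top}
Every $p\in\mathbb P\cap N^*$ has an extension $p^N$ with $N\in\mathcal M_{p^N}$ and $\delta_N\in d^{p^N}_\xi$ for all $\xi\in\operatorname{dom}F_p$.
\end{lemma}

\begin{proof}
Add $N$ to $\mathcal M_p$ and $\delta_N$ to every $d^p_\xi$. By \eqref{eq:inside}, $K\cap N=K\in\widehat N$ and $\delta_K<\delta_N$ for $K\in\mathcal M_p$, so the family is adequate; and the forbidden intervals lie below $\delta_N$. Clause (C) for $N$ holds by construction. For \eqref{eq:star}, (F5) gives $c_\xi(\delta_N)\notin\operatorname{ran}c_\eta$ for $\xi\ne\eta$ in $\operatorname{dom}F_p\subseteq N$.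
\end{proof}

\begin{lemma}\label{lem:generic}
Let $p\in\mathbb P$ be complete with $N\in\mathcal M_p$. There is a condition $p|N\in\mathbb P\cap N^*$ such that every $q\le p|N$ in $N^*$ is compatible with $p$.
\end{lemma}

\begin{proof}
\emph{The restriction.} Let
\begin{gather*}
\mathcal M_{p|N}=\{M\cap N:M\in\mathcal M_p,\ \delta_M<\delta_N\},\qquad\operatorname{dom}F_{p|N}=\operatorname{dom}F_p\cap N,\\
d^{p|N}_\xi=d^p_\xi\cap\delta_N,\qquad o^{p|N}_\xi=o^p_\xi\cap(\delta_N\times\delta_N).
\end{gather*}
Adding the sets $M\cap N$ to $\mathcal M_p$ one at a time preserves adequacy by Lemma~\ref{lem:trace}, so $\mathcal M_{p|N}$ is adequate. If $\xi\in M\cap N\cap\operatorname{dom}F_p$ with $\delta_M<\delta_N$, then $\delta_{M\cap N}=\delta_M\in d^p_\xi\cap\delta_N$, which is (C). So $p|N\in\mathbb P$. By (A1) and (F7), $M\cap N\in\widehat N\subseteq N^*$, so $p|N$ is built from finitely many elements of $N^*$ and lies in $N^*$.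

\emph{The amalgam.} Let $q\le p|N$ be in $N^*$. Let $\mathcal M_r=\mathcal M_p\cup\mathcal M_q$, which is adequate by Lemma~\ref{lem:amalg}, \eqref{eq:inside} and $\mathcal M_q\supseteq\mathcal M_{p|N}$. Let $\operatorname{dom}F_r=\operatorname{dom}F_p\cup\operatorname{dom}F_q$. Since $\operatorname{dom}F_p\cap N\subseteq\operatorname{dom}F_q\subseteq N$, we have $\operatorname{dom}F_r\cap N=\operatorname{dom}F_q$. For $\xi\in\operatorname{dom}F_p\setminus N$ let $F_r(\xi)=F_p(\xi)$. For $\xi\in\operatorname{dom}F_q$, let $(d^*_\xi,o^*_\xi)$ be what $p$ demands at $\xi$, namely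
\[
(d^*_\xi,o^*_\xi)=\begin{cases}F_p(\xi)&\text{if }\xi\in\operatorname{dom}F_p,\\ (\{\delta_M:M\in\mathcal M_p,\ \xi\in M\},\ \emptyset)&\text{otherwise,}\end{cases}
\]
and let $F_r(\xi)=(d^*_\xi\cup d^q_\xi,\ o^*_\xi\cup o^q_\xi)$.

\emph{$F_r(\xi)$ is an approximation.} Let $\xi\in\operatorname{dom}F_q$. We apply Lemma~\ref{lem:one} to $(d^*_\xi,o^*_\xi)$ and $F_q(\xi)$ with $\delta=\delta_N$. We have $\delta_N\in d^*_\xi$, by (C) for $p$ or by definition, since $\xi\in N\in\mathcal M_p$. If $\xi\in\operatorname{dom}F_p$, the inclusions required by the lemma follow from $q\le p|N$ and \eqref{eq:inside}. If $\xi\notin\operatorname{dom}F_p$, a point of $d^*_\xi\cap\delta_N$ is $\delta_M$ for some $M\in\mathcal M_p$ with $\xi\in M$ and $\delta_M<\delta_N$; then $\xi\in M\cap N\in\mathcal M_q$, and (C) for $q$ gives $\delta_M=\delta_{M\cap N}\in d^q_\xi$. This is the step for which the sets $M\cap N$ were put into $p|N$. The lemma also gives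
\begin{equation}\label{eq:low}
d^r_\xi\cap\delta_N=d^q_\xi\qquad\text{for }\xi\in\operatorname{dom}F_q .
\end{equation}

\emph{Clause (C).} Let $K\in\mathcal M_r$ and $\xi\in K\cap\operatorname{dom}F_r$. If $K\in\mathcal M_q$, then $\xi\in N$, so $\xi\in\operatorname{dom}F_q$ and $\delta_K\in d^q_\xi$. If $K\in\mathcal M_p$, then $\delta_K\in d^r_\xi$ by (C) for $p$ when $\xi\in\operatorname{dom}F_p$, and by the definition of $d^*_\xi$ otherwise. So $r\in\mathbb P$, and it remains to check \eqref{eq:star}, where the inclusion $\supseteq$ is automatic.

\emph{$r\le q$.} Let $\xi\ne\eta$ be in $\operatorname{dom}F_q\subseteq N$. A point of $e^r_\xi\cap e^r_\eta$ has the form $c_\xi(i)=c_\eta(j)$ with $i\in d^r_\xi$ and $j\in d^r_\eta$. By (F5), $i,j<\delta_N$, so $i\in d^q_\xi$ and $j\in d^q_\eta$ by \eqref{eq:low}.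

\emph{$r\le p$.} Let $\xi\ne\eta$ be in $\operatorname{dom}F_p$. If both are in $N$, then $r\le q\le p|N$ gives $e^r_\xi\cap e^r_\eta=e^{p|N}_\xi\cap e^{p|N}_\eta\subseteq e^p_\xi\cap e^p_\eta$. If neither is in $N$, nothing has changed. Let $\xi\in N$ and $\eta\notin N$, so $e^r_\eta=e^p_\eta$. A new common point is $c_\xi(i)\in e^p_\eta$ with $i\in d^r_\xi\setminus d^p_\xi$. As $p$ is complete, $i\in[x,y]$ for some $(x,y)\in o^p_\xi\subseteq o^r_\xi$, which is impossible since $F_r(\xi)$ is an approximation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clubs}]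
\emph{Properness.} Every $s\in\mathbb P$ with $N\in\mathcal M_s$ is $(N^*,\mathbb P)$-generic. Indeed, let $D\in N^*$ be dense and $s'\le s$. Take a complete $p\le s'$. By elementarity there is $q\in D\cap N^*$ with $q\le p|N$, and $q$ is compatible with $p$, hence with $s'$, by Lemma~\ref{lem:generic}. With Lemma~\ref{lem:top}, $\mathbb P$ is proper, and it is $\aleph_2$-c.c.\ by Lemma~\ref{lem:Pcc}.

Let $G$ be $\mathbb P$-generic and $D_\xi=\bigcup\{d^p_\xi:p\in G,\ \xi\in\operatorname{dom}F_p\}$.

\emph{Every coordinate occurs.} If $\xi\notin\operatorname{dom}F_p$, add $\xi$ with the approximation $(\{\delta_M:M\in\mathcal M_p,\ \xi\in M\},\emptyset)$. This satisfies (C), and \eqref{eq:star} says nothing about $\xi$.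

\emph{$D_\xi$ is unbounded in $\omega_1$.} Given $p$ with $\xi\in\operatorname{dom}F_p$ and $\zeta<\omega_1$, apply Lemma~\ref{lem:top} to an $N^*$ containing $p$ and $\zeta$; then $\zeta<\delta_N\in d^{p^N}_\xi$.

\emph{$D_\xi$ is closed.} Let $\zeta<\omega_1$ be a limit ordinal and $\xi\in\operatorname{dom}F_p$ with $\zeta\notin d^p_\xi$. Choose $\mu<\zeta$ above all elements of $d^p_\xi\cap\zeta$, and add $(\mu,\zeta)$ to $o^p_\xi$. This extension forces $D_\xi\cap[\mu,\zeta]=\emptyset$. By genericity, every limit $\zeta$ is either in $D_\xi$ or not a limit point of $D_\xi$.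

\emph{Finite intersections.} Let $p\in G$ with $\xi\ne\eta$ in $\operatorname{dom}F_p$. A point of $c_\xi[D_\xi]\cap c_\eta[D_\eta]$ lies in $e^q_\xi\cap e^q_\eta$ for some $q\le p$ in $G$, hence in the finite set $e^p_\xi\cap e^p_\eta$ by \eqref{eq:star}.
\end{proof}

The hypothesis $\mathsf{CH}$ was used in (F4) and (F7), to code a countable set by two ordinals, and in the counting in Lemma~\ref{lem:Pcc}. The countability of $\operatorname{ran}c_\xi\cap\operatorname{ran}c_\eta$ was used only in (F5). It is necessary whenever the shared points come from clubs: if $c_\xi=c_\eta$, then $c_\xi[D_\xi]\cap c_\eta[D_\eta]$ is the image of the club $D_\xi\cap D_\eta$.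

\section{Proof of the main theorem and consequences}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Initial segments of strongly increasing sequences are strongly increasing, so we may assume $\omega_2\le\gamma<\omega_3$. Then $|S_1|=\aleph_2$ and $|S_2|\le\aleph_2$. We find $\mathbb P$ forcing a separated system on $\gamma$. For $\gamma=\omega_2$ the first step below is empty.

\emph{Clubs for $S_2$, in $V$.} Take pairwise disjoint clubs $B_\beta\subseteq\beta$ $(\beta\in S_2)$ of order type $\omega_2$ by Lemma~\ref{lem:disjoint}, and let $E_\beta\subseteq B_\beta$ be the set of limit points of $B_\beta$ below $\beta$. These are pairwise disjoint clubs. If $\alpha\in E_\beta$, then $B_\beta\cap\alpha$ is cofinal in $\alpha$ and has size at most $\aleph_1$, so $\alpha$ is a limit ordinal of cofinality $\omega$ or $\omega_1$.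

\emph{Functions for $S_1$, in $V$.} For $\alpha\in S_1$ choose a normal cofinal $c_\alpha\colon\omega_1\to\alpha$, such that $\operatorname{ran}c_\alpha\subseteq E_\beta$ if $\alpha\in E_\beta$ for some $\beta\in S_2$. Such a $\beta$ is unique, and the choice is possible: $B_\beta\cap\alpha$ is a club in $\alpha$ and $\operatorname{cf}\alpha=\omega_1$, so its set of limit points $E_\beta\cap\alpha$ is a club in $\alpha$. For $\alpha<\alpha'$ in $S_1$, the increasing cofinal function $c_{\alpha'}$ takes only countably many values below $\alpha$, so the ranges have pairwise countable intersections.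

\emph{Clubs for $S_1$, in $V[G]$.} Reindex $S_1$ by $\omega_2$ and let $\mathbb P$ be given by Theorem~\ref{thm:clubs}. Let $G$ be $\mathbb P$-generic, with clubs $D_\alpha\subseteq\omega_1$ for $\alpha\in S_1$. All cardinals and cofinalities are preserved, so $S_1$ and $S_2$ have the same meaning in $V[G]$. For $\alpha\in S_1$ let
\[
E_\alpha=\{c_\alpha(i):i<\omega_1\text{ is a limit point of }D_\alpha\}.
\]
This is a club in $\alpha$ since $c_\alpha$ is normal, and $c_\alpha(i)=\sup_{j<i}c_\alpha(j)$ is a limit ordinal of cofinality $\omega$ for each countable limit $i$. So (E1) holds. Since $E_\alpha\subseteq c_\alpha[D_\alpha]$, (E2) holds, and (E3) holds by the choice of $c_\alpha$.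

In $V[G]$, Proposition~\ref{prop:Q} gives the c.c.c.\ forcing $\mathbb Q$.
\end{proof}

A two-step iteration of c.c.c.\ forcings is c.c.c. So by Theorem~\ref{thm:obstruction}, for $\gamma\ge\omega_2$ the first step $\mathbb P$, which adds new clubs, cannot be replaced by a c.c.c.\ forcing over a model of $\mathsf{CH}$.

\begin{remark}[Arbitrary ground models and large cardinals]\label{rem:lc}
Over any model of $\mathsf{ZFC}$, the $\sigma$-closed forcing $\mathrm{Add}(\omega_1,1)$ of countable partial functions from $\omega_1$ to $2$ forces $\mathsf{CH}$. Since $\sigma$-closed and c.c.c.\ forcings are proper and finite iterations of proper forcings are proper, every model of $\mathsf{ZFC}$ has a proper forcing extension with a strongly increasing $\omega_2$-sequence. The three forcings have sizes $2^{\aleph_0}$, $\aleph_2$ and $\aleph_2$ in their respective ground models. By the L\'evy--Solovay theorem, small forcing preserves measurable cardinals (and the other standard large cardinals), so the existence of such a sequence is compatible with them.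
\end{remark}

\begin{remark}[Square]\label{rem:square}
A $\square_{\omega_1}$-sequence assigns to each limit $\alpha<\omega_2$ a club $C_\alpha\subseteq\alpha$ of order type at most $\omega_1$, such that $C_\alpha\cap\beta=C_\beta$ whenever $\beta<\alpha$ is a limit point of $C_\alpha$. It remains one in any extension with the same $\omega_1$ and $\omega_2$. Force with $\mathbb P*\dot{\mathbb Q}$ over $L$, where $\mathsf{CH}$ holds and a $\square_{\omega_1}$-sequence exists, and let $X$ be the generic filter. Cardinals are preserved, so the existence of a strongly increasing $\omega_2$-sequence is consistent with $V=L[X]$ for a set $X$ together with $\square_{\omega_1}$.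
\end{remark}

\begin{thebibliography}{9}

\bibitem{LLH}
Paul B. Larson and Chris Lambie-Hanson, \emph{Strongly increasing sequences}, arXiv:2503.06758 (2025).

\end{thebibliography}
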